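\title{Rigid-analytic varieties with projective reduction and $H^1(X,\Omega^1)=0$}

\begin{abstract}
Let $K$ be a complete discretely valued field of mixed characteristic $(0,p)$ with perfect residue field. We construct a smooth proper rigid-analytic variety $X$ over $K$ of positive dimension that has a smooth formal model with projective special fiber and satisfies $H^1(X,\Omega^1_{X/K})=0$. The basic example is a free quotient of a power of a formal abelian scheme by $(\mathbb Z/\ell)^2$. We also show that a connected example with a smooth model of this kind has even dimension at least $4$, no nonzero effective divisor, and numerically trivial canonical bundle on the special fiber.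
\end{abstract}

\section{Introduction}

Throughout, $K$ is a complete discretely valued field of characteristic $0$ with ring of integers $\mathcal O_K$, uniformizer $\pi$ and perfect residue field $k$ of characteristic $p$. A \emph{formal model} of a smooth proper rigid-analytic variety $X$ over $K$ is a flat formal scheme $\mathfrak X$ over $\operatorname{Spf}\mathcal O_K$ with generic fiber $\mathfrak X_\eta=X$; its special fiber $\mathfrak X_k$ is a scheme over $k$. We write $h^{i,j}=\dim_K H^j(X,\Omega^i_{X/K})$.

A line bundle $L$ on $X$ has a Hodge class in $H^1(X,\Omega^1_X)$, the image of $[L]\in H^1(X,\mathcal O_X^\times)$ under $d\log$. If $X$ is projective and geometrically connected of dimension $d>0$ and $L$ is ample, the $d$-th power of this class in $H^d(X,\Omega^d_X)=K$ is the positive integer $L^d$, so $h^{1,1}>0$. A proper rigid-analytic variety need not carry an ample line bundle, and a formal model with projective special fiber is a natural substitute. The following question is posed in \cite{Petrov}.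

\medskip
\noindent\textbf{Question.} \emph{Is there a smooth proper rigid-analytic variety $X$ over some $K$, with $\dim X>0$, that admits a formal model with projective special fiber and satisfies $H^1(X,\Omega^1_{X/K})=0$?}
\medskip

The simplest cases suggest that the answer is no. For a geometrically connected curve, $h^{1,1}=1$ by Serre duality. Let $\mathfrak X$ be a smooth model and $H$ an ample line bundle on $\mathfrak X_k$. The obstructions to lifting $H$ to $\mathfrak X$ lie in $H^2(\mathfrak X_k,\mathcal O)$; if this group vanishes, $H$ lifts and $X$ is projective. Even when $H$ does not lift, its crystalline Chern class defines a class $c\in H^2_{dR}(X/K)$ with $c^d\neq0$, and one expects $c$ to be of type $(1,1)$. The weak point of this guess is that $c$ is known to lie in the Hodge step $F^1$ only when a power of $H$ lifts. Otherwise nothing prevents $c$ from being built out of the types $(2,0)$ and $(0,2)$, and this does happen: the answer to the question is yes.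

\begin{theorem}\label{thm:A}
Let $p$ be a prime.
\begin{enumerate}
\item[(a)] There is an odd prime $\ell\neq p$ such that the order $f$ of $p$ in $(\mathbb Z/\ell)^\times$ is divisible by $4$; every odd prime $\ell\mid p^2+1$ has this property.
\item[(b)] Fix such an $\ell$, put $g=(\ell-1)/2$, $k_0=\mathbb F_{p^f}$, $W=W(k_0)$, and let $m\ge\ell+1$. There is a smooth proper formal scheme $\mathfrak X$ over $\operatorname{Spf}W$ with geometrically connected projective special fiber $X_0$ of dimension $gm$ such that
\[
H^1(X_0,\Omega^1_{X_0})=H^0(X_0,\Omega^1_{X_0})=H^1(X_0,\mathcal O_{X_0})=0 .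
\]
Consequently $X=\mathfrak X_\eta$ satisfies $H^1(X,\Omega^1_X)=0$.
\item[(c)] Over every $K$ as above there is a geometrically connected smooth proper $X$ with $\dim X>0$, with a smooth formal model with projective special fiber, and with $H^1(X,\Omega^1_X)=0$. If $p\equiv\pm2 \pmod 5$ and $K$ contains a primitive fifth root of unity, such $X$ exist in every even dimension $\ge12$.
\end{enumerate}
\end{theorem}

The second theorem shows that examples with a smooth model are very far from algebraic and cannot have small dimension. A line bundle on $\mathfrak X_k$ is \emph{numerically trivial} if it has degree $0$ on every integral curve in $\mathfrak X_{\bar k}$.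

\begin{theorem}\label{thm:B}
Let $\mathfrak X$ be a smooth proper connected formal scheme over $\operatorname{Spf}\mathcal O_K$ with projective special fiber, let $X=\mathfrak X_\eta$, and suppose that $d=\dim X>0$ and $H^1(X,\Omega^1_X)=0$. Then:
\begin{enumerate}
\item[(1)] every line bundle on $\mathfrak X$ is numerically trivial on $\mathfrak X_k$; in particular $\omega_{\mathfrak X_k}$ is numerically trivial;
\item[(2)] $X$ has no nonzero effective Cartier divisor, and every meromorphic function on $X$ lies in the finite field extension $H^0(X,\mathcal O_X)$ of $K$;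
\item[(3)] $d$ is even and $d\ge4$.
\end{enumerate}
\end{theorem}

By (2), such an $X$ is not the analytification of an algebraic variety, whose function field would have transcendence degree $d>0$. For smooth formal models, the two theorems show that the least possible dimension is an even number $\ge4$, and that it is at most $12$ when $p\equiv\pm2\pmod5$ and $\zeta_5\in K$. We do not determine it. Theorem~\ref{thm:B} is proved only for smooth formal models.

Section~\ref{sec:example} shows the mechanism on an abelian surface. Section~\ref{sec:tools} collects the tools, Sections~\ref{sec:B}--\ref{sec:descent} prove Theorem~\ref{thm:A}, and Section~\ref{sec:constraints} proves Theorem~\ref{thm:B}.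

\section{The mechanism on an abelian surface}\label{sec:example}

Let $B$ be an abelian variety over a field that contains a primitive $\ell$-th root of unity $\zeta$, with $\ell$ prime, and let $\gamma$ be an automorphism of $B$ with $\gamma^\ell=1$. We say that $\gamma$ has \emph{character} $a\in\mathbb Z/\ell$ on a line if $\gamma^*$ acts on it by $\zeta^a$. Since $\Omega^1_B=H^0(B,\Omega^1)\otimes\mathcal O_B$,
\[
H^1(B,\Omega^1)=H^0(B,\Omega^1)\otimes H^1(B,\mathcal O).
\]
The Hodge cohomology of a free quotient by a group of invertible order is the invariant part, so we would like this tensor product to have no invariants.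

Take $\ell=5$ and $\dim B=2$, and suppose that each of the characters $1,2,3,4$ occurs once in $H^1_{dR}(B)$. Let $T$, the \emph{type} of $(B,\gamma)$, be the set of the two characters on $H^0(B,\Omega^1)$; the other two occur on $H^1(B,\mathcal O)$. The characters on $H^1(B,\Omega^1)$ are the sums $a+b$ with $a\in T$, $b\notin T$:
\[
\begin{array}{lll}
T=\{1,2\}: & 1+3=4,\quad 1+4=0,\quad 2+3=0,\quad 2+4=1;\\
T=\{1,4\}: & 1+2=3,\quad 1+3=4,\quad 4+2=1,\quad 4+3=2.
\end{array}
\]
So the invariants vanish for the symmetric type $T=-T=\{1,4\}$. For this type the invariant part of $H^2_{dR}(B)=\bigwedge^2H^1_{dR}(B)$ comes from $1+4=0$, in $H^0(B,\Omega^2)$, and from $2+3=0$, in $H^2(B,\mathcal O)$.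

Over $\mathbb C$ a symmetric type is impossible. Complex conjugation on $H^1(B(\mathbb C),\mathbb C)$ exchanges $H^{1,0}$ and $H^{0,1}$ and commutes with $\gamma^*$, so the characters on $H^1(B,\mathcal O)$ form the set $-T$, which is therefore disjoint from $T$.

In characteristic $p$ the type is read off from Frobenius, and it can be changed by an isogeny of $p$-power degree. Let $p\equiv2\pmod5$, for example $p=2$, and let $B$ be defined over $k_0=\mathbb F_{p^4}$. The crystalline cohomology $M=H^1_{cris}(B/W(k_0))$ is the sum of four eigenlines $M_1,\dots,M_4$. Frobenius $F$ permutes them along the cycle $1\to2\to4\to3\to1$ of multiplication by $p$, and $FM_a=p^{e_a}M_{pa}$, where $e_a=1$ for $a\in T$ and $e_a=0$ otherwise (Lemma~\ref{lem:kerF} below). The Jacobian $J$ of the curve $y^2+y=x^5$, with $\gamma^*x=\zeta x$, has type $\{1,2\}$. Replace its $M$ by the sublattice $M'=M_1\oplus M_2\oplus pM_4\oplus M_3$. Then $FM_2=pM_4=M'_4$ and $FM_4'=pM_3$, so the exponents change as follows: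
\[
\begin{array}{c|cccc}
a & 1&2&4&3\\ \hline
e_a \text{ for } M & 1&1&0&0\\
e'_a \text{ for } M' & 1&0&1&0
\end{array}
\]
All $e'_a$ lie in $\{0,1\}$, so by Dieudonn\'e theory $M'$ is the cohomology of a quotient $B$ of $J$, and $B$ has type $\{1,4\}$.

Two difficulties remain. First, $(B,\gamma)$ must be lifted to characteristic $0$. It lifts as a formal abelian scheme, and the symmetry over $\mathbb C$ is no obstacle because the lift is not algebraic. Second, $\gamma$ fixes the origin, so $B/\langle\gamma\rangle$ is not a free quotient. We will let a noncyclic group act on a power of $B$, in such a way that each element acts on some factor as a translation.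

\section{Tools}\label{sec:tools}

\subsection{First cohomology and Dieudonn\'e modules}

Let $\kappa$ be a perfect field of characteristic $p$, and let $\sigma$ be the Frobenius of $W(\kappa)$. A smooth proper $\kappa$-scheme $Y$ has crystalline cohomology groups $H^i_{cris}(Y/W(\kappa))$, finitely generated $W(\kappa)$-modules with a $\sigma$-linear operator $F$ that is induced by the absolute Frobenius and commutes with pullback along $\kappa$-morphisms. We use two standard facts.

\begin{enumerate}
\item[(D1)] Let $Y$ be a smooth projective geometrically connected curve of genus $g$ or an abelian variety of dimension $g$. Then $H^1_{cris}(Y/W(\kappa))$ is free of rank $2g$, its reduction modulo $p$ is $H^1_{dR}(Y/\kappa)$, and there is an exact sequence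
\[
0\to H^0(Y,\Omega^1)\to H^1_{dR}(Y/\kappa)\to H^1(Y,\mathcal O)\to0
\]
whose outer terms have dimension $g$. For an abelian variety, $H^i_{cris}=\bigwedge^iH^1_{cris}$.
\item[(D2)] There is an exact contravariant equivalence $\mathbb D$ from finite commutative $\kappa$-group schemes of $p$-power order to $W(\kappa)$-modules of finite length with a $\sigma$-linear $F$ and a $\sigma^{-1}$-linear $V$ such that $FV=VF=p$. In the crystalline normalization of Berthelot--Breen--Messing, $\mathbb D(A[p^n])=H^1_{cris}(A/W(\kappa))/p^n$ for every abelian variety $A$, functorially and compatibly with $F$. In particular $M=H^1_{cris}(A/W(\kappa))$ satisfies $pM\subset FM$, and $V=pF^{-1}$ on $M$.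
\end{enumerate}

\begin{lemma}\label{lem:kerF}
For $Y$ as in \textup{(D1)}, the kernel of $F$ on $H^1_{dR}(Y/\kappa)$ is $H^0(Y,\Omega^1)$.
\end{lemma}

\begin{proof}
The absolute Frobenius is the identity on the underlying space. On the de Rham complex it acts by $h\mapsto h^p$ in degree $0$ and by zero in positive degrees, since $d(h^p)=0$. So it factors as $\Omega^\bullet_Y\to\mathcal O_Y\to\Omega^\bullet_Y$, and the first map induces the surjection $H^1_{dR}(Y/\kappa)\to H^1(Y,\mathcal O)$ with kernel $H^0(Y,\Omega^1)$. As $Y$ is smooth over a perfect field, $h\mapsto h^p$ is an isomorphism of sheaves of abelian groups from $\mathcal O_Y$ onto $\mathcal H^0=\ker(d\colon\mathcal O_Y\to\Omega^1_Y)$. The complex $\Omega^\bullet_Y/\mathcal H^0$ has cohomology sheaves only in degrees $\ge1$, so its hypercohomology in degree $0$ vanishes, and $H^1(Y,\mathcal H^0)\to H^1_{dR}(Y/\kappa)$ is injective.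
\end{proof}

\begin{lemma}\label{lem:isogeny}
Let $A$ be an abelian variety over $\kappa$ with an automorphism $\gamma$, and let $M=H^1_{cris}(A/W(\kappa))$. Let $M'\subset M$ be a submodule with $p^nM\subset M'$ for some $n$, $\gamma^*M'=M'$ and $pM'\subset FM'\subset M'$. Then there is a $\gamma$-stable finite subgroup scheme $N\subset A[p^n]$ such that pullback along $A\to B=A/N$ identifies $H^1_{cris}(B/W(\kappa))$ with $M'$, compatibly with $F$ and $\gamma^*$.
\end{lemma}

\begin{proof}
The inclusion $pM'\subset FM'$ says that $V=pF^{-1}$ preserves $M'$. So $M/M'$ is a quotient of the Dieudonn\'e module $M/p^nM=\mathbb D(A[p^n])$, and by (D2) it is $\mathbb D(N)$ for a subgroup scheme $N\subset A[p^n]$. Since $\gamma^*$ descends to $M/M'$, the subgroup $N$ is $\gamma$-stable and $\gamma$ descends to $B$. For $r\ge n$ the map $A[p^r]\to B[p^r]$ factors through the subgroup scheme $I=A[p^r]/N$ of $B[p^r]$. By exactness $\mathbb D(I)=M'/p^rM$, and $\mathbb D(B[p^r])\to\mathbb D(I)$ is surjective. Hence the image of $H^1_{cris}(B/W(\kappa))$ in $M$ agrees with $M'$ modulo $p^rM$ for all $r\geq n$, so it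 equals $M'$. A surjection between free modules of the same rank is bijective.
\end{proof}

\subsection{Formal schemes}

\begin{lemma}\label{lem:semicont}
Let $\mathfrak X$ be smooth and proper over $\operatorname{Spf}\mathcal O_K$ of relative dimension $d$, let $X=\mathfrak X_\eta$, and let $\mathcal F$ be a locally free sheaf of finite rank on $\mathfrak X$. Then $\dim_KH^j(X,\mathcal F_\eta)\le\dim_kH^j(\mathfrak X_k,\mathcal F_k)$ for all $j$, and $\chi(X,\mathcal F_\eta)=\chi(\mathfrak X_k,\mathcal F_k)$. In particular $H^j(X,\mathcal F_\eta)=0$ for $j>d$.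
\end{lemma}

\begin{proof}
The module $H^j=H^j(\mathfrak X,\mathcal F)$ is finitely generated over $\mathcal O_K$, and $H^j(X,\mathcal F_\eta)=H^j[1/p]$. Let $r_j$ be its rank and $\tau_j$ the number of cyclic summands of its torsion. The sequence $0\to\mathcal F\xrightarrow{\pi}\mathcal F\to\mathcal F_k\to0$ gives
\[
0\to H^j/\pi\to H^j(\mathfrak X_k,\mathcal F_k)\to H^{j+1}[\pi]\to0 ,
\]
so $\dim_kH^j(\mathfrak X_k,\mathcal F_k)=r_j+\tau_j+\tau_{j+1}$. This gives the inequality, and the $\tau_j$ cancel in the alternating sum because $\tau_0=0$.
\end{proof}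

\begin{lemma}\label{lem:quotient}
Let $\mathfrak A$ be smooth and proper over $\operatorname{Spf}\mathcal O_K$ with projective special fiber, and let a finite group $G$ act on $\mathfrak A$ over $\mathcal O_K$ so that no nontrivial element fixes a point of $\mathfrak A_k(\bar k)$. Then there is a smooth proper formal scheme $\mathfrak X$ over $\operatorname{Spf}\mathcal O_K$ with projective special fiber and a finite \'etale $G$-torsor $q\colon\mathfrak A\to\mathfrak X$. If $p\nmid|G|$, then $H^j(\mathfrak X_k,\Omega^i)=H^j(\mathfrak A_k,\Omega^i)^G$.
\end{lemma}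

\begin{proof}
Let $A_n=\mathfrak A\otimes\mathcal O_K/\pi^n$. Since $A_1$ is projective, every $G$-orbit lies in an affine open subset of $A_1$. The scheme $A_n$ has the same underlying space and the same affine opens. Hence the quotient $X_n=A_n/G$ exists, it is of finite type, and $A_n\to X_n$ is a finite \'etale $G$-torsor because the inertia groups are trivial \cite[V]{SGA1}. The reduction of $A_{n+1}\to X_{n+1}$ modulo $\pi^n$ is again a $G$-torsor, and the base of a torsor is the quotient, so $X_{n+1}\otimes\mathcal O_K/\pi^n=X_n$. Each $X_n$ is smooth over $\mathcal O_K/\pi^n$ because it has the smooth \'etale cover $A_n$. It is separated, since the preimage of its diagonal under the finite surjection $A_n\times A_n\to X_n\times X_n$ is the union of the graphs of the elements of $G$, which is closed; being the image of the proper scheme $A_n$, it is then proper. Put $\mathfrak X=\varinjlim X_n$.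

Let $L$ be ample on $A_1$. Then $q^*\operatorname{Nm}_q(L)=\bigotimes_{\alpha\in G}\alpha^*L$ is ample, and a line bundle on a proper scheme whose pullback under a finite surjection is ample is itself ample. So $X_1$ is projective. Finally $q_*\Omega^i_{A_1}=\Omega^i_{X_1}\otimes q_*\mathcal O_{A_1}$ as $q$ is \'etale. If $p\nmid |G|$, the averaging operator is a projector of this sheaf onto $\Omega^i_{X_1}$, and on cohomology it projects onto the invariants.
\end{proof}

\section{An abelian variety of symmetric type}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:A}\textup{(a)}]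
If $p=2$, then $p^2+1=5$. If $p$ is odd, then $p^2+1\equiv2\pmod4$ and $p^2+1>2$. So $p^2+1$ has an odd prime divisor $\ell$. It differs from $p$, and $p^2\equiv-1\not\equiv1\pmod\ell$, so $p$ has order $4$ modulo $\ell$.
\end{proof}

From now until the end of Section~\ref{sec:descent}, $\ell$, $f$, $g$, $k_0$, $W$ are as in Theorem~\ref{thm:A}(b), and $U=(\mathbb Z/\ell)^\times$. Since $\ell\mid p^f-1$, the ring $W$ contains a primitive $\ell$-th root of unity $\zeta$, and $\sigma(\zeta)=\zeta^p$. We also write $\zeta$ for its image in $k_0$, which still has order $\ell$.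

\begin{proposition}\label{prop:B}
There are a subset $\Psi\subset U$ with $-\Psi=\Psi$, an abelian variety $B$ of dimension $g$ over $k_0$, an automorphism $\gamma$ of $B$ with $\gamma^\ell=1$, and a point $t\in B(k_0)$ of order $\ell$ with $\gamma t=t$, such that the characters of $\gamma$ on $H^0(B,\Omega^1)$ are the elements of $\Psi$ and those on $H^1(B,\mathcal O)$ are the elements of $U\setminus\Psi$, each with multiplicity one.
\end{proposition}

The proof follows Section~\ref{sec:example}. Changing the lattice does not change the sum of the exponents $e_a$ along a cycle of multiplication by $p$. So we need a symmetric set $\Psi$ and a starting abelian variety whose type meets each cycle in the same number of elements.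

\begin{proof}
\emph{The set $\Psi$.} The cycles of multiplication by $p$ on $U$ are the cosets $O$ of $\langle p\rangle$, each with $f$ elements. The cyclic group $U$ has a single element of order $2$, so $-1=p^{f/2}$. As $f/2$ is even, $-1\in\langle p^2\rangle$, a subgroup of index $2$ in $\langle p\rangle$. Choose one $\langle p^2\rangle$-coset inside each $O$, and let $\Psi$ be their union. Then
\begin{equation}\label{eq:Psi}
-\Psi=\Psi,\qquad |O\cap\Psi|=f/2\ \text{ for every } O.
\end{equation}
This is where $4\mid f$ is used.

\emph{The curve.} Let $C$ be the curve over $k_0$ glued from $y^2+y=x^\ell$ and $v^2+u^{g+1}v=u$ along $u=1/x$, $v=y/x^{g+1}$; dividing the first equation by $x^{2g+2}=x^{\ell+1}$ gives the second. The form $y^2+y$ is chosen so that $p=2$ is allowed. The curve is finite over $\mathbb P^1$, hence proper. It is geometrically irreducible, because a root $y\in\bar k_0[x]$ of $y^2+y=x^\ell$ would satisfy $2\deg y=\ell$. It is smooth: on the first chart, a common zero of the partial derivatives $2y+1$ and $\ell x^{\ell-1}$ would have $x=0$, so $y^2+y=0$ and $(2y+1)^2=4(y^2+y)+1=1$,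 a contradiction; the only other point is $\infty\colon u=v=0$, where the $u$-derivative of $v^2+u^{g+1}v-u$ is $-1$.

At $\infty$ the function $v$ is a uniformizer, and $u(1-u^gv)=v^2$ gives $\operatorname{ord}_\infty x=-2$ and $\operatorname{ord}_\infty y=1-2(g+1)=-\ell$. From $(2y+1)\,dy=\ell x^{\ell-1}dx$ we obtain the form
\[
\omega=\frac{dx}{2y+1}=\frac{dy}{\ell x^{\ell-1}},
\]
which generates $\Omega^1$ on the first chart: where $2y+1\ne0$ the form $dx$ is a generator, and where $x\neq0$ the form $dy$ is one. Since $p\nmid\ell$, we have $\operatorname{ord}_\infty dy=-\ell-1$, so $\operatorname{ord}_\infty\omega=-\ell-1+2(\ell-1)=2g-2$. Thus $C$ has genus $g$, and the forms $x^i\omega$ with $0\le i\le g-1$, of order $2g-2-2i\ge0$ at $\infty$, are a basis of $H^0(C,\Omega^1)$.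

Let $\gamma$ be the automorphism of $C$ with $\gamma^*x=\zeta x$ and $\gamma^*y=y$; on the second chart $\gamma^*u=\zeta^{-1}u$ and $\gamma^*v=\zeta^{-g-1}v$. It fixes $\infty$, and $\gamma^*(x^i\omega)=\zeta^{i+1}x^i\omega$. So the characters on $H^0(C,\Omega^1)$ form the set $\Phi=\{1,\dots,g\}$. The Serre duality pairing is $\gamma$-invariant, so the characters on $H^1(C,\mathcal O)$ form $-\Phi=U\setminus\Phi$.

\emph{The Jacobian.} Let $J$ be the Jacobian of $C$, with $\gamma$ acting by $[D]\mapsto[\gamma(D)]$. The Abel--Jacobi map $P\mapsto[P-\infty]$ is $\gamma$-equivariant, since $\gamma(\infty)=\infty$, and induces isomorphisms on $H^0(\Omega^1)$ and $H^1(\mathcal O)$. So $J$ has the same characters as $C$. Let $M=H^1_{cris}(J/W)$. As $\ell$ is invertible in $W$, we have $M=\bigoplus_{a\in\mathbb Z/\ell}M_a$ with $\gamma^*=\zeta^a$ on $M_a$, and reduction modulo $p$ shows that $M_0=0$ and that $M_a$ has rank one for $a\in U$. For $z\in M_a$ we have $\gamma^*Fz=F(\zeta^az)=\zeta^{pa}Fz$, so $FM_a\subset M_{pa}$. From $pM\subset FM$ we get $FM_a=p^{e_a}M_{pa}$ with $e_a\in\{0,1\}$, and Lemma~\ref{lem:kerF}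 gives $e_a=1$ exactly for $a\in\Phi$. Each cycle satisfies $O=-O$, and $a\mapsto-a$ exchanges $O\cap\Phi$ and $O\setminus\Phi$. Hence
\begin{equation}\label{eq:Phi}
\sum_{a\in O}e_a=|O\cap\Phi|=f/2 .
\end{equation}

Let $P_0$ be the point $x=y=0$, the only zero of $y$. There $2y+1=1$, so $x$ is a uniformizer, and $y(y+1)=x^\ell$ gives $\operatorname{div}(y)=\ell P_0-\ell\infty$. So $t_J=[P_0-\infty]\in J(k_0)$ is fixed by $\gamma$ and killed by $\ell$. It is nonzero because $g\ge1$.

\emph{The isogeny.} Put $e'_a=1$ for $a\in\Psi$ and $e'_a=0$ for $a\in U\setminus\Psi$. On each cycle solve the recursion $n_{pa}=n_a+e_a-e'_a$ in integers. It closes up after $f$ steps because $e$ and $e'$ have the same sum over the cycle, by \eqref{eq:Psi} and \eqref{eq:Phi}, and after adding a constant we have $n_a\ge0$. Let $M'_a=p^{n_a}M_a$ and $M'=\bigoplus_aM'_a$. Then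
\[
FM'_a=p^{n_a+e_a}M_{pa}=p^{n_a+e_a-n_{pa}}M'_{pa}=p^{e'_a}M'_{pa},
\]
so $pM'\subset FM'\subset M'$. Lemma~\ref{lem:isogeny} gives $B=J/N$ with $H^1_{cris}(B/W)=M'$ and an induced automorphism $\gamma$ with $\gamma^\ell=1$. By Lemma~\ref{lem:kerF}, $H^0(B,\Omega^1)=\bigoplus_{a\in\Psi}M'_a/p$, and $H^1(B,\mathcal O)$ is the quotient of $M'/p$ by this subspace. The group $N(\bar k_0)$ is a $p$-group, so the image $t$ of $t_J$ in $B(k_0)$ still has order $\ell$.
\end{proof}

\begin{remark}\label{rem:4f}
The condition $4\mid f$ is forced by the symmetry of the type. Let $\ell\ne p$ be any odd prime, and let $(B,\gamma)$ be an abelian variety of dimension $g$ over $k_0$ with $M=H^1_{cris}(B/W)=\bigoplus_{a\in U}Wz_a$, where $z_a$ has character $a$, and with type $T$ and exponents $e_a$ as above. For $L$ ample, the class $h\in\bigwedge^2M$ of $\bigotimes_i(\gamma^i)^*L$ is $\gamma$-invariant, so $h=\sum c_a\,z_a\wedge z_{-a}$, with one term for each pair $\{a,-a\}$. Since $h^g\neq0$, every $c_a$ is nonzero. Comparing valuations in $Fh=ph$ gives $v_p(c_a)+e_a+e_{-a}=1+v_p(c_{pa})$, and summing over a cycle $O$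 gives $\sum_{a\in O}(e_a+e_{-a})=f$. If $T=-T$, this reads $2|O\cap T|=f$. Then $f$ is even, so $-1\in\langle p\rangle$, and $O\cap T$ is stable under the fixed-point-free involution $a\mapsto-a$. Hence $f/2$ is even.
\end{remark}

\section{Lifting the automorphism}\label{sec:lift}

Abelian schemes lift along square-zero thickenings, but we need a lift that carries $\gamma$. The set of lifts is an affine space in characteristic $p$ with an action of $\mathbb Z/\ell$, and averaging produces a fixed point.

\begin{proposition}\label{prop:lift}
The triple $(B,\gamma,t)$ lifts to a formal abelian scheme $\mathfrak B$ over $\operatorname{Spf}W$ with an automorphism $\gamma$ satisfying $\gamma^\ell=1$ and a section $\tilde t\in\mathfrak B[\ell](W)$ with $\gamma\tilde t=\tilde t$.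
\end{proposition}

\begin{proof}
Let $W_n=W/p^n$, and suppose that a lift $(B_n,\gamma_n)$ over $W_n$ with $\gamma_n^\ell=1$ is given. Let $S$ be the set of isomorphism classes of pairs $(B',\iota)$, where $B'$ is an abelian scheme over $W_{n+1}$ and $\iota\colon B'\otimes W_n\to B_n$ is an isomorphism. By a theorem of Grothendieck (see \cite{Oort} and \cite[\S8.5]{Illusie}), $S$ is nonempty and is a torsor under the $k_0$-vector space $E=H^1(B,T_B)\otimes_{k_0}p^nW_{n+1}$. The group $\mathbb Z/\ell$ acts on $S$ through $\gamma\cdot(B',\iota)=(B',\gamma_n\iota)$ and linearly on $E$, and $\gamma(x+\epsilon)=\gamma x+\gamma\epsilon$ by transport of structure. Take $x\in S$, put $\epsilon_i=\gamma^ix-x\in E$ for $i\in\mathbb Z/\ell$, and let $x'=x+\frac1\ell\sum_i\epsilon_i$; here $\ell\neq p$ is used. Since $\gamma\epsilon_i=\gamma^{i+1}x-\gamma x=\epsilon_{i+1}-\epsilon_1$,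
\[
\gamma x'=x+\epsilon_1+\frac1\ell\sum_i(\epsilon_{i+1}-\epsilon_1)=x' .
\]
If $x'=(B_{n+1},\iota)$, an isomorphism $(B_{n+1},\gamma_n\iota)\cong(B_{n+1},\iota)$ is an automorphism $\gamma_{n+1}$ of the abelian scheme $B_{n+1}$ that lifts $\gamma_n$. By rigidity, a homomorphism of abelian schemes over $W_{n+1}$ is determined by its reduction to $W_n$, so $\gamma_{n+1}^\ell=1$. Put $\mathfrak B=\varinjlim B_n$. Each $B_n[\ell]$ is finite \'etale over $W_n$, so $B_n[\ell](W_n)=B[\ell](k_0)$. Thus $t$ has a unique lift $\tilde t$, and $\gamma\tilde t=\tilde t$ by uniqueness.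
\end{proof}

\begin{remark}
One sees here where the ample class goes. We have $H^1_{dR}(\mathfrak B/W)=M'$, and $F^1=H^0(\mathfrak B,\Omega^1)$ is a $\gamma$-stable direct summand that reduces to $H^0(B,\Omega^1)$, so $F^1=\bigoplus_{a\in\Psi}M'_a$. The invariant ample class $h=\sum c_a\,z_a\wedge z_{-a}$ of Remark~\ref{rem:4f} has nonzero image $\sum_{b\notin\Psi}c_b\,z_b\wedge z_{-b}$ in the free module $H^2(\mathfrak B,\mathcal O)=\bigwedge^2(M'/F^1)$. So no multiple of $h$ lies in $F^1H^2_{dR}$, and no positive power of the corresponding line bundle lifts to $\mathfrak B$.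
\end{remark}

\section{A free action of $(\mathbb Z/\ell)^2$}\label{sec:free}

Adding a translation to $\gamma$ does not remove fixed points. For $a\in U$, the endomorphism $\gamma^a-1$ acts on $H^1_{cris}(B/W)$ with the nonzero eigenvalues $\zeta^{ab}-1$, $b\in U$, so it is an isogeny, and $x\mapsto\gamma^ax+s$ has a fixed point for every $s\in B(\bar k_0)$. Let a group $G$ act on $B^m$ factor by factor, through $\gamma^{\lambda_i}$ and a translation on the $i$-th factor, with homomorphisms $\lambda_i\colon G\to\mathbb Z/\ell$. For the action to be free, every element must lie in some $\ker\lambda_i$. To kill the invariants in $H^1(B^m,\Omega^1)$, every $\lambda_i$ must be nonzero. A cyclic group is not a union of proper subgroups, whereas $\mathbb F_\ell^2$ is the union of its $\ell+1$ lines. This explains the choice of $G$ and the bound $m\ge\ell+1$.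

\begin{proof}[Proof of Theorem~\ref{thm:A}\textup{(b)}]
Let $G=\mathbb F_\ell^2$. For each line $\Lambda\subset G$ fix a linear form $\lambda_\Lambda\colon G\to\mathbb F_\ell$ with kernel $\Lambda$ and a linear form $\mu_\Lambda$ that is nonzero on $\Lambda$. Choose lines $\Lambda_1,\dots,\Lambda_m$, with repetitions allowed, among which every line occurs, and write $\lambda_i=\lambda_{\Lambda_i}$, $\mu_i=\mu_{\Lambda_i}$. Let $\alpha\in G$ act on the $i$-th factor of $\mathfrak A=\mathfrak B^m$ by
\[
\alpha\cdot x=\gamma^{\lambda_i(\alpha)}(x)+\mu_i(\alpha)\,\tilde t .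
\]
Since $\gamma$ is a homomorphism and fixes $\tilde t$,
\[
\alpha\cdot(\beta\cdot x)=\gamma^{\lambda_i(\alpha)+\lambda_i(\beta)}(x)+\mu_i(\beta)\tilde t+\mu_i(\alpha)\tilde t=(\alpha+\beta)\cdot x ,
\]
so this is an action. A nonzero $\alpha$ spans some $\Lambda_i$. On the $i$-th factor of $A_0=B^m$ it is the translation by $\mu_i(\alpha)t$, which is nonzero because $t$ has order $\ell$. So $\alpha$ has no fixed point in $A_0(\bar k_0)$. Lemma~\ref{lem:quotient} gives a smooth proper $\mathfrak X$ over $\operatorname{Spf}W$ with projective special fiber $X_0=A_0/G$, which is geometrically connected of dimension $gm$, and $H^j(X_0,\Omega^i)=H^j(A_0,\Omega^i)^G$.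

Translations act trivially on $H^0(B,\Omega^1)$, which consists of the invariant forms. They act trivially on the abelian variety $\operatorname{Pic}^0_B$, hence on its Lie algebra $H^1(B,\mathcal O)$. So $\alpha$ acts on these spaces for the $i$-th factor through $(\gamma^*)^{\lambda_i(\alpha)}$. Identify a linear form $\nu\colon G\to\mathbb F_\ell$ with the character $\alpha\mapsto\zeta^{\nu(\alpha)}$. By the K\"unneth formula and Proposition~\ref{prop:B},
\begin{itemize}
\item $H^0(A_0,\Omega^1)$ is a sum of characters $a\lambda_i$ with $a\in\Psi$;
\item $H^1(A_0,\mathcal O)$ is a sum of characters $b\lambda_j$ with $b\in U\setminus\Psi$;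
\item $H^1(A_0,\Omega^1)=H^0(A_0,\Omega^1)\otimes H^1(A_0,\mathcal O)$ is a sum of characters $a\lambda_i+b\lambda_j$ with $a\in\Psi$ and $b\in U\setminus\Psi$.
\end{itemize}
The characters of the first two kinds are nonzero. If $\Lambda_i\neq\Lambda_j$, then $\lambda_i$ and $\lambda_j$ are linearly independent, so $a\lambda_i+b\lambda_j\neq0$. If $\Lambda_i=\Lambda_j$, then $\lambda_i=\lambda_j$ and the character is $(a+b)\lambda_i$. It is nonzero, because $a+b=0$ would give $b=-a\in-\Psi=\Psi$. So none of the three spaces has invariants, and the three groups in (b) vanish. Lemma~\ref{lem:semicont} gives $H^1(X,\Omega^1_X)=0$.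
\end{proof}

\begin{remark}
It matters that repeated lines carry the same form $\lambda$. For $\ell=5$, $\Psi=\{1,4\}$ and $\lambda_j=2\lambda_i$, the choice $a=1$, $b=2$ gives $a\lambda_i+b\lambda_j=5\lambda_i=0$. Note also that the projectivity of $X_0$ does not contradict $H^1(X_0,\Omega^1)=0$: the argument from the introduction only shows that $p$ divides $L^{gm}$ for every line bundle $L$ on $X_0$.
\end{remark}

\section{Descent to an arbitrary base field}\label{sec:descent}

The example is defined over any field containing $\zeta$. Let $K'=K(\zeta_\ell)$. The base change of $X$ to $K'$, viewed over $K$, already has $H^1(\Omega^1)=0$, but it is not geometrically connected over $K$ if $K'\ne K$. We therefore take the product of the Galois conjugates, which carries a descent datum. The extra vanishing statements in Theorem~\ref{thm:A}(b) control the cross terms in the cohomology of this product.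

\begin{proof}[Proof of Theorem~\ref{thm:A}\textup{(c)}]
The extension $K'/K$ is unramified and Galois, with abelian group $\Gamma$ and residue field $k'$. It contains $\mathbb Q_p(\zeta_\ell)$, whose ring of integers is $W$; let $j\colon W\to\mathcal O_{K'}$ be the inclusion. For $s\in\Gamma$ let $\mathfrak X^s$ be the base change of $\mathfrak X$ along $sj$, and let $\mathfrak Y'=\prod_{s\in\Gamma}\mathfrak X^s$ be the product over $\operatorname{Spf}\mathcal O_{K'}$. For $\tau\in\Gamma$, the rule $a\otimes b\mapsto a\otimes\tau(b)$ defines $\tau$-semilinear isomorphisms $\mathcal O_{\mathfrak X}\widehat\otimes_{W,sj}\mathcal O_{K'}\to\mathcal O_{\mathfrak X}\widehat\otimes_{W,\tau sj}\mathcal O_{K'}$, compatible with composition in $\Gamma$. Together they give an action of $\Gamma$ on $\mathfrak Y'$ that covers its action on $\operatorname{Spf}\mathcal O_{K'}$.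

Since $\mathcal O_{K'}$ is finite \'etale over $\mathcal O_K$, the formal scheme $\mathfrak Y'$ is smooth and proper over $\mathcal O_K$ with projective special fiber. The group $\Gamma$ acts freely on the $k$-embeddings $k'\to\bar k$, hence freely on the $\bar k$-points of the special fiber. Lemma~\ref{lem:quotient} gives a smooth proper $\mathfrak Y$ over $\operatorname{Spf}\mathcal O_K$ with projective special fiber and a $\Gamma$-torsor $\mathfrak Y'\to\mathfrak Y$. The map $\mathfrak Y'\to\mathfrak Y\widehat\otimes_{\mathcal O_K}\mathcal O_{K'}$ is a morphism of $\Gamma$-torsors over $\mathfrak Y$, hence an isomorphism. Thus $\mathfrak Y_k\otimes_kk'=\prod_sX_0^s$, where $X_0^s$ is the base change of $X_0$ along an embedding $k_0\to k'$. This product is geometrically connected of dimension $|\Gamma|gm>0$. So $H^0(\mathfrak Y_k,\mathcal O)=k$, and $H^0(\mathfrak Y_\eta,\mathcal O)=K$ by Lemma~\ref{lem:semicont}; therefore $\mathfrak Y_\eta$ is geometrically connected.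

The sheaf $\Omega^1$ of the product is $\bigoplus_s\operatorname{pr}_s^*\Omega^1_{X^s_0}$, and $H^0(X_0^s,\mathcal O)=k'$. The K\"unneth formula gives
\[
H^1\Bigl(\prod_sX_0^s,\Omega^1\Bigr)=\bigoplus_sH^1(X_0^s,\Omega^1)\ \oplus\ \bigoplus_{r\neq s}H^0(X_0^s,\Omega^1)\otimes H^1(X_0^r,\mathcal O),
\]
and every summand vanishes by (b). Hence $H^1(\mathfrak Y_k,\Omega^1)=0$, and $H^1(\mathfrak Y_\eta,\Omega^1)=0$ by Lemma~\ref{lem:semicont}.

If $p\equiv\pm2\pmod5$, as for $p=2,3,7,13$, then $p$ has order $4$ modulo $5$, so $\ell=5$, $g=2$ is allowed. If moreover $\zeta_5\in K$, then $\Gamma$ is trivial and the dimension is $2m$ with $m\ge6$ arbitrary.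
\end{proof}

\section{Constraints on examples with a smooth model}\label{sec:constraints}

Let $\mathfrak X$ be as in Theorem~\ref{thm:B}.

\subsection{Reduction to a geometrically connected special fiber}
The scheme $\mathfrak X_k$ is smooth, proper and connected, so $k_1=H^0(\mathfrak X_k,\mathcal O)$ is a finite separable field extension of $k$. Let $K_1/K$ be the unramified extension with residue field $k_1$. Since $\mathcal O_{K_1}$ is \'etale over $\mathcal O_K$, the map $k_1\to\mathcal O_{\mathfrak X_k}$ lifts uniquely to $\mathcal O_{K_1}\to\mathcal O_{\mathfrak X}$. Over $\mathcal O_{K_1}$ the formal scheme $\mathfrak X$ is smooth and proper with the same differentials, its special fiber is geometrically connected, and $H^0(X,\mathcal O_X)=K_1$ by Lemma~\ref{lem:semicont}. The statements of the theorem do not change, so we replace $K$ by $K_1$. Then $Y=\mathfrak X_k$ is smooth, projective and geometrically integral, and $H^0(X,\mathcal O_X)=K$.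

\subsection{Comparison theorems}
Let $K_0=W(k)[1/p]$, $D^i=H^i_{cris}(Y/W(k))[1/p]$ with Frobenius $\varphi$, and $b_i=\dim D^i$. A \emph{filtered $\varphi$-module} is a finite-dimensional $K_0$-vector space $D$ with a bijective $\sigma$-linear map $\varphi$ and a finite decreasing filtration $F^\bullet$ on $D_K=D\otimes_{K_0}K$. Put $t_N(D)=v_p(\det\varphi)$, computed in any basis, and $t_H(D)=\sum_ii\dim\operatorname{gr}^i_FD_K$. The module $D$ is \emph{weakly admissible} if $t_H(D)=t_N(D)$ and $t_H(D')\le t_N(D')$ for every $\varphi$-stable subspace $D'$ with the induced filtration. The filtered $\varphi$-module of a crystalline representation is weakly admissible. We use the following theorems.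

\begin{enumerate}
\item[(BO)] There are isomorphisms $D^i_K\cong H^i_{dR}(X/K)$, compatible with products and with Chern classes of line bundles on $\mathfrak X$ \cite{BO}.
\item[(S)] The Hodge--de Rham spectral sequence of $X$ degenerates, and $H^*_{et}(X_{\bar K},\mathbb Q_p)\otimes B_{dR}\cong H^*_{dR}(X/K)\otimes_KB_{dR}$ as filtered rings. Hence, with $\mathbb C_K$ the completion of $\bar K$,
\[
H^n_{et}(X_{\bar K},\mathbb Q_p)\otimes\mathbb C_K\cong\bigoplus_{i+j=n}H^i(X,\Omega^j)\otimes_K\mathbb C_K(-j),
\]
compatibly with products \cite{Scholze}.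
\item[(C)] The representation $H^i_{et}(X_{\bar K},\mathbb Q_p)$ is crystalline, and its filtered $\varphi$-module is $D^i$ with the Hodge filtration transported through (BO) \cite[Theorem 1.1]{BMS}. So $D^i$ is weakly admissible.
\end{enumerate}
By (BO) and (S), $\operatorname{gr}^j_FD^n_K=H^{n-j}(X,\Omega^j)$. We also use standard properties of crystalline cohomology. A line bundle $L$ on $Y$ has a functorial class $c_1(L)\in D^2$ with $\varphi c_1(L)=pc_1(L)$. There is a trace isomorphism $\operatorname{tr}\colon D^{2d}\to K_0$ with $\operatorname{tr}\varphi=p^d\sigma\operatorname{tr}$ and $\operatorname{tr}(c_1(L_1)\cdots c_1(L_d))=L_1\cdots L_d$, and the pairings $D^i\times D^{2d-i}\to K_0$ are perfect. After extension of scalars to $\bar k$, which does not change $t_N$, the space $D^1$ is the rational $H^1_{cris}$ of the Albanese variety of $Y$.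

\subsection{Line bundles and divisors}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(1)}]
Let $\mathcal L$ be a line bundle on $\mathfrak X$ and $c=c_1(\mathcal L_k)\in D^2$. By (BO), $c$ maps to $c_1^{dR}(\mathcal L_\eta)\in F^1H^2_{dR}(X/K)$. Since $F^1/F^2=H^1(X,\Omega^1)=0$, it lies in $F^2$. If $c\neq0$, the $\varphi$-stable line $K_0c$ has $t_H\ge2>1=t_N$, which contradicts (C). So $c=0$. If $\nu\colon Z\to Y_{\bar k}$ is the normalization of an integral curve, then $\deg\nu^*\mathcal L_k=\operatorname{tr}(\nu^*c)=0$, an equality in a field of characteristic $0$. For the last assertion take $\mathcal L=\Omega^d_{\mathfrak X/\mathcal O_K}$.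
\end{proof}

Projectivity of $Y$ played no role in this argument. It enters through the next lemma and through the ample class in (3).

\begin{lemma}\label{lem:numtriv}
A nonzero section of a numerically trivial line bundle $L$ on $Y$ vanishes nowhere. In particular $\dim_kH^0(Y,L)\le1$.
\end{lemma}

\begin{proof}
Extend scalars to $\bar k$ and let $H$ be very ample. The number $L\cdot H^{d-1}$ is the degree of $L$ on the curve cut out by $d-1$ general hyperplanes, so it is $0$. It is also the projective degree of the zero divisor of the section, which is positive if that divisor is nonzero. So the section trivializes $L$, and $H^0(Y,\mathcal O)=k$.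
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(2)}]
Let $E\subset X$ be an effective Cartier divisor. To apply (1) we must extend $\mathcal O_X(-E)$ to a line bundle on $\mathfrak X$, and we use the ideal of the closure of $E$. For a nonempty affine open $\operatorname{Spf}A\subset\mathfrak X$, let $\mathfrak b_A\subset A[1/\pi]$ be the invertible ideal of $E$ on $\operatorname{Sp}A[1/\pi]$, and let $I_A$ be the kernel of $A\to A[1/\pi]/\mathfrak b_A$. For $\operatorname{Spf}A'\subset\operatorname{Spf}A$ the ring $A'$ is flat over $A$ and $\mathfrak b_{A'}=\mathfrak b_AA'[1/\pi]$, so $I_{A'}=I_A\otimes_AA'$. The $I_A$ therefore form a coherent ideal sheaf $\mathcal I$ on $\mathfrak X$ with $\mathcal I_\eta=\mathcal O_X(-E)$.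

The ring $A$ is noetherian, $\pi$-adically complete and $\pi$-torsion-free, and $A/\pi$ is a regular domain. Hence $A$ is a domain, every maximal ideal $\mathfrak m$ contains $\pi$, and $A_\mathfrak m$ is regular, so factorial. An invertible ideal of the normal domain $A[1/\pi]$ is defined by conditions $v_\mathfrak p\ge n_\mathfrak p$ at finitely many height-one primes $\mathfrak p$, which we view as primes of $A$ not containing $\pi$. The same conditions define $I_A$ in $A$. So $I_AA_\mathfrak m$ is generated by $\prod_{\mathfrak p\subset\mathfrak m}\varpi_\mathfrak p^{n_\mathfrak p}$, where $\varpi_\mathfrak p$ generates $\mathfrak pA_\mathfrak m$, and this product is not divisible by the prime element $\pi$. Thus $\mathcal I$ is a line bundle and $\mathcal I_k\to\mathcal O_Y$ is nonzero. This map is a nonzero section of $\mathcal I_k^{-1}$, which is numerically trivial by (1), so it is an isomorphism by Lemma~\ref{lem:numtriv}. By Nakayama's lemma $\mathcal I=\mathcal O_\mathfrak X$, and $E=0$.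

Let $\phi$ be a meromorphic function on $X$, locally of the form $a/b$ with $a,b$ sections of $\mathcal O_X$ and $b$ not a zero divisor. The ideal of denominators $\{h\in\mathcal O_X: h\phi\in\mathcal O_X\}$ is locally the kernel of $\mathcal O_X\to\mathcal O_X/b$, $h\mapsto ha$, so it is coherent. The local rings of $X$ are regular, hence factorial, and the stalk of this ideal is generated by $b/\gcd(a,b)\ne0$. So it defines an effective Cartier divisor, which is zero by the first part. Hence $\phi\in H^0(X,\mathcal O_X)$.
\end{proof}

\subsection{The dimension}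

If classes in $H^2$ split into types $(2,0)$ and $(0,2)$, a product of $d$ of them has type $(2a,2d-2a)$, and this equals $(d,d)$ only for even $d$. The difficulty is that $H^*_{dR}(X/K)$ is only filtered: a product of $d$ classes outside $F^1$ may well be nonzero in $H^{2d}_{dR}=F^d$. \'Etale cohomology supplies the missing multiplicative splitting, since by (S) it becomes the de Rham ring over $B_{dR}$ and the bigraded Hodge ring over $\mathbb C_K$.

\begin{proof}[Proof that $d$ is even]
Write $H^n_{et}=H^n_{et}(X_{\bar K},\mathbb Q_p)$. By (S) and $h^{1,1}=0$, every $x\in H^2_{et}\otimes\mathbb C_K$ is a sum $x=u+w$ with $u\in H^2(X,\mathcal O)\otimes\mathbb C_K$ and $w\in H^0(X,\Omega^2)\otimes\mathbb C_K(-2)$. Classes of even degree commute, so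
\[
x^d=\sum_{a=0}^d\binom da u^{d-a}w^a,\qquad u^{d-a}w^a\in H^{2(d-a)}(X,\Omega^{2a})\otimes\mathbb C_K(-2a).
\]
The last space vanishes unless $2a\le d$ and, by Lemma~\ref{lem:semicont}, $2(d-a)\le d$, that is, unless $2a=d$. Suppose that $d$ is odd. Then $x^d=0$ for all $x$. In characteristic $0$ the $d$-th powers span the symmetric power, so the product map $\operatorname{Sym}^dH^2_{et}\to H^{2d}_{et}$ is zero. Tensoring with the field $B_{dR}$ and using (S) and (BO), we find that $\operatorname{Sym}^dD^2\to D^{2d}$ is zero. But $\operatorname{tr}(c_1(H)^d)=H^d>0$ for $H$ ample on $Y$, a contradiction.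
\end{proof}

For surfaces, (1) bounds $h^{2,0}$ and weak admissibility restores Hodge symmetry. Only one Hodge number is then free, and Noether's formula has no integral solution for it.

\begin{proof}[Proof that $d\neq2$]
Let $d=2$. We determine the Hodge numbers of $X$.

\emph{Degree one.} Let $A$ be the Albanese variety of $Y_{\bar k}$, of dimension $b_1/2$. The top exterior power of its rational $H^1_{cris}$ is its top cohomology, on which $\varphi$ has valuation $\dim A$. So $t_N(D^1)=b_1/2$. As $t_H(D^1)=h^{1,0}$ and $b_1=h^{1,0}+h^{0,1}$, weak admissibility gives $h^{1,0}=h^{0,1}=:q$ and $b_1=2q$.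

\emph{Degree two.} The perfect pairing on $D^2$ satisfies $\langle\varphi x,\varphi y\rangle=p^2\sigma\langle x,y\rangle$. If $P$ is the matrix of $\varphi$ and $Q$ the Gram matrix, then ${}^tPQP=p^2\sigma(Q)$, and valuations of determinants give $t_N(D^2)=b_2$. Since $h^{1,1}=0$, we have $2h^{2,0}=t_H(D^2)=b_2=h^{2,0}+h^{0,2}$, so $h^{2,0}=h^{0,2}=b_2/2$. By Lemma~\ref{lem:semicont}, part (1) and Lemma~\ref{lem:numtriv}, $h^{2,0}\le\dim_kH^0(Y,\omega_Y)\le1$. The class of an ample line bundle is nonzero, so $b_2\ge1$. Hence $h^{2,0}=h^{0,2}=1$ and $b_2=2$.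

\emph{Noether's formula.} By Lemma~\ref{lem:semicont}, $\chi(\mathcal O_Y)=\chi(\mathcal O_X)=1-q+1=2-q$. Riemann--Roch gives $\deg c_2(Y)=\sum_i(-1)^i\chi(Y,\Omega^i_Y)$. By Lemma~\ref{lem:semicont} and degeneration this equals $\sum_n(-1)^nb_n=2-2b_1+b_2=4-4q$, where $b_0=b_4=1$ and $b_3=b_1$ by duality. By (1), $\omega_Y\cdot\omega_Y=0$. Noether's formula $12\chi(\mathcal O_Y)=\omega_Y\cdot\omega_Y+\deg c_2(Y)$ becomes $12(2-q)=4-4q$, that is, $8q=20$, which is impossible.
\end{proof}

Thus $d$ is even, positive and different from $2$, so $d\ge4$. This completes the proof of Theorem~\ref{thm:B}. The parity agrees with Theorem~\ref{thm:A}: there $4\mid f$ and $f\mid\ell-1$, so $g=(\ell-1)/2$ is even.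

\begin{thebibliography}{9}

\bibitem{BO} Berthelot and Ogus, \emph{$F$-isocrystals and de Rham cohomology I}.

\bibitem{BMS} Bhatt, Morrow and Scholze, \emph{Integral $p$-adic Hodge theory}.

\bibitem{Illusie} Illusie, in \emph{FGA Explained}.

\bibitem{Oort} Oort, Compositio Math. 23 (1971).

\bibitem{Petrov} Alexander Petrov, \emph{Rigid-analytic varieties with projective reduction violating Hodge symmetry}, arXiv:2005.02226 (2020).

\bibitem{Scholze} Scholze, \emph{$p$-adic Hodge theory for rigid-analytic varieties}.

\bibitem{SGA1} SGA 1.

\end{thebibliography}
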